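# A sign character on congruence groups of Lorentz matrices, and bounding spin structures on every cusp

## 1. A sign on integral Lorentz matrices congruent to 1 modulo 4

We begin with a piece of linear algebra over $\mathbb Z$ and $\mathbb F_2$ on which everything turns. Its purpose is explained as soon as the objects are on the board.

Let $n\ge 3$ and write $n+1=2m$ or $n+1=2m+1$ with $m\ge 2$. On $L=\mathbb Z^{n+1}$, with coordinates $x_1,\dots,x_m,y_1,\dots,y_m$ (and $z$ if $n+1$ is odd), take
$$q=x_1y_1+\sum_{i=2}^m(x_i^2+x_iy_i+y_i^2)\quad\bigl(+\,z^2\ \text{ if } n+1=2m+1\bigr). \tag{1}$$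
The summand $x_1y_1$ has signature $(1,1)$ and all others are positive definite, so $q$ has signature $(n,1)$. Put $b(x,y)=q(x+y)-q(x)-q(y)$, so $b(x,x)=2q(x)$. We write $w=(w_X,w_Y[,z])$, where $w_X$ and $w_Y$ collect the $x$- and $y$-coordinates. The polarization of $x^2+xy+y^2$ is $2xx'+xy'+x'y+2yy'$, and that of $z^2$ is $2zz'$. Hence modulo 2
$$\bar b(w,w')=w_X^Tw'_Y+w_Y^Tw'_X. \tag{2}$$

Let $O'(L)$ be the group of isometries of $(L,q)$ that preserve each of the two sheets of $\{q=-1\}$ in $L\otimes\mathbb R$.

**Linearization.** If $h\in O'(L)$ and $h\equiv 1 \bmod 4$, write $h=1+4B(h)$ with $B(h)\in\mathrm{End}(L)$. Since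
$$(1+4B)(1+4B')=1+4(B+B')+16BB',$$
the map $h\mapsto\bar B(h)=B(h)\bmod 2$ is a homomorphism to the additive group $\mathrm{End}(L/2L)$. Compose it with any linear functional on $\mathrm{End}(L/2L)$ and you get a homomorphism to $\mathbb F_2$, that is, a sign. Our functionals are the following. For $B\in \mathrm{End}(L/2L)$ let $P(B)\in M_m(\mathbb F_2)$ be the $X$-to-$X$ block (column $j$ is the $X$-part of $B$ applied to the $j$-th $x$-basis vector). For $D\in M_m(\mathbb F_2)$ put
$$\varphi_D(B)=\mathrm{tr}(D\,P(B)),\qquad \mathrm{sgn}_D(h)=(-1)^{\varphi_D(\bar B(h))}.$$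

**Unipotents.** Let $e\neq0$ with $q(e)=0$ (such $e$ is called isotropic) and let $v\in e^\perp$, meaning $b(v,e)=0$. Define
$$u_v(x)=x+b(e,x)\,v-b(v,x)\,e-q(v)\,b(e,x)\,e. \tag{3}$$
This is an isometry. With $\beta=b(e,x)$ and $\gamma=b(v,x)$, and using $q(e)=b(v,e)=0$,
$$q(u_vx)=q(x)+\beta^2q(v)+\beta\gamma-(\gamma+q(v)\beta)\beta=q(x).$$
Next, $b(e,u_{v'}x)=\beta$ and $b(v,u_{v'}x)=\gamma+\beta b(v,v')$. Substituting these into (3) gives $u_vu_{v'}=u_{v+v'}$, because $q(v)+q(v')+b(v,v')=q(v+v')$. The path $u_{tv}$, $0\le t\le1$, joins $u_v$ to $1$, so sheets are preserved. If $e,v\in L$, then $u_v\in O'(L)$. Moreover $u_{12v}\equiv1\bmod 12$, and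
$$B(u_{12v})x=3\bigl(b(e,x)v-b(v,x)e\bigr)-36\,q(v)b(e,x)e\equiv b(e,x)v-b(v,x)e\pmod 2. \tag{4}$$

**What this is for.** A non-compact hyperbolic manifold of finite volume made from $O'(L)$ has one cusp for each isotropic line, up to the group. The group of that cusp consists, in the cases below, of translations $u_v$. A spin structure on the manifold can be changed by any homomorphism from the fundamental group to $\{\pm1\}$. We shall start from a spin structure of one type on all cusps (the Lie type) and want to switch *all* cusps to the other type (the bounding type). So we need one sign character that takes the value $-1$ somewhere on *every* cusp group at once.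

**Lemma 1.** Let $D$ be the companion matrix of $t^m+t^{m-1}+1$ over $\mathbb F_2$. For each primitive $e\in L$ with $q(e)=0$ there is $v\in L\cap e^\perp$ with $\mathrm{sgn}_D(u_{12v})=-1$. (Primitive: not divisible by an integer $>1$ in $L$.)

**Computing the sign for any $D$.** Apply (4) to an $x$-type vector with $X$-part $a\in\mathbb F_2^m$. By (2), $\bar b(e,x)=\bar e_Y^Ta$ and $\bar b(v,x)=\bar v_Y^Ta$. So $P(\bar B(u_{12v}))=\bar v_X\bar e_Y^T+\bar e_X\bar v_Y^T$ (signs do not matter mod 2). Taking the trace against $D$,
$$\varphi_D(\bar B(u_{12v}))=\omega(\bar v,\bar e):=\bar v_Y^TD\,\bar e_X+\bar v_X^TD^T\bar e_Y . \tag{5}$$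
Compare this with the constraint on $v$, which mod 2 reads
$$\bar b(\bar v,\bar e)=\bar v_Y^T\bar e_X+\bar v_X^T\bar e_Y=0 .$$

**A choice of $D$ that fails.** The first thing to try is the plain trace, $D=1$. Then $\omega=\bar b$, so the sign is $+1$ on every $u_{12v}$ with $v\perp e$: it sees nothing. More generally, suppose the first basis vector of $\mathbb F_2^m$ is an eigenvector of $D$ with eigenvalue $\lambda$, and let $e$ be the $x_1$-basis vector of $L$. Then $\omega(\bar v,\bar e)=\lambda \bar v_{y_1}$, while $b(v,e)=v_{y_1}=0$. Again the sign is $+1$ on all $u_{12v}$ for this $e$. The obstruction is an eigenvector, so we remove all eigenvectors. Explicitly, $D$ sends the basis vectors $a_1\mapsto a_2\mapsto\cdots\mapsto a_m\mapsto a_1+a_m$. Its characteristic polynomial $t^m+t^{m-1}+1$ has value $1$ at $t=0$ and at $t=1$ (recall $m\ge2$), so neither $D$ nor $D^T$ has an eigenvalue in $\mathbb F_2$.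

**Proof of Lemma 1.**

**Step 1: $e$ is visible in the $X,Y$ coordinates mod 2.** We show $(\bar e_X,\bar e_Y)\ne0$. If $n+1=2m$, this is primitivity. If $n+1=2m+1$ and all $x_i,y_i$ of $e$ were even, then $q(e)=0$ would give $z^2\equiv0\bmod4$, so $z$ would be even, contradicting primitivity.

**Step 2: find $v_0$ with the right properties mod 2.** Suppose $\omega(\cdot,\bar e)$ vanished on every $\bar v\in L/2L$ with $\bar b(\bar v,\bar e)=0$. A linear functional that vanishes on the kernel of another is a multiple of it, so $\omega(\cdot,\bar e)=\lambda\,\bar b(\cdot,\bar e)$ with $\lambda\in\mathbb F_2$. Comparing the coefficients of $\bar v_Y$ and $\bar v_X$ gives $D\bar e_X=\lambda\bar e_X$ and $D^T\bar e_Y=\lambda\bar e_Y$. As $D$ and $D^T$ have no eigenvalue in $\mathbb F_2$, both vectors are $0$, contradicting Step 1. So there is $v_0\in L$ with $b(v_0,e)$ even and $\omega(\bar v_0,\bar e)=1$.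

**Step 3: correct $v_0$ to lie exactly in $e^\perp$ without changing it mod 2.** By Step 1 and (2), $\bar b(\cdot,\bar e)\neq0$. So the image of $b(\cdot,e):L\to\mathbb Z$ is $d\mathbb Z$ with $d$ odd. Write $b(v_0,e)=dk$; since $dk$ is even and $d$ odd, $k$ is even. Choose $w\in L$ with $b(w,e)=d$ and put $v=v_0-kw$. Then $b(v,e)=0$ and $\bar v=\bar v_0$, so by (5) $\mathrm{sgn}_D(u_{12v})=-1$. $\square$

**By hand for $n=3$.** Here $m=2$, $q=x_1y_1+x_2^2+x_2y_2+y_2^2$ and $D=\begin{pmatrix}0&1\\1&1\end{pmatrix}=D^T$.

* For $e$ the $x_1$-basis vector, $D\bar e_X=(0,1)^T$ and $\omega(\bar v,\bar e)=\bar v_{y_2}$. Modulo $e$, the lattice $L\cap e^\perp$ is spanned by the $x_2$- and $y_2$-basis vectors; the sign is $+1$ on the first and $-1$ on the second.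
* For $e=(x_1,x_2,y_1,y_2)=(1,1,-1,0)$ we have $q(e)=-1+1=0$, $D\bar e_X=D(1,1)^T=(1,0)^T$, $D^T\bar e_Y=(0,1)^T$. So $\omega(\bar v,\bar e)=\bar v_{y_1}+\bar v_{x_2}$, while $b(v,e)=-v_{x_1}+v_{y_1}+2v_{x_2}+v_{y_2}$. The vector $v=(0,1,0,-2)$ satisfies $b(v,e)=0$ and $\omega=1$.

## 2. Two spin structures on a torus, and the problem

**Spin structures.** Let $N$ be an oriented Riemannian $k$-manifold, $k\ge2$, with oriented orthonormal frame bundle $F(N)$, a principal $SO(k)$-bundle. A spin structure is a principal $\mathrm{Spin}(k)$-bundle with an equivariant double cover of $F(N)$. Neither the existence nor the classification depends on the metric: one may use all positive frames and the double cover of $GL_k^+(\mathbb R)$.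

Suppose $N$ is connected and has a global framing, so $F(N)=N\times SO(k)$. With universal cover $\tilde N$, every homomorphism $\varepsilon:\pi_1(N)\to\{\pm1\}$ gives a spin structure
$$\bigl(\tilde N\times\mathrm{Spin}(k)\bigr)/\bigl((x,a)\sim(\gamma x,\varepsilon(\gamma)a)\bigr),$$
and each spin structure is isomorphic to exactly one of these, since spin structures form a torsor over $H^1(N;\mathbb Z/2)$. We call $\varepsilon$ the character of the spin structure relative to the framing. It can be tested on loops: $\varepsilon(\gamma)=+1$ exactly when the framing along $\gamma$ lifts to a closed loop in the spin bundle. Replacing the framing by its product with a constant matrix of the path-connected group $GL_k^+(\mathbb R)$ does not change $\varepsilon$, because the loops of frames are homotopic.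

An oriented hypersurface $S$ of an oriented spin manifold inherits a spin structure: add the unit normal as first vector, which embeds $F(S)$ in the frame bundle of the ambient manifold, and pull back the double cover.

**Lie and bounding.** Let $T$ be an oriented $(n-1)$-torus, $n\ge3$, written as $\mathbb R^{n-1}/P$. The *Lie* spin structure comes from the representation of $T$ as a Lie group: its character relative to the translation-invariant framings is $\varepsilon=1$. The *bounding* spin structure is the one induced by representing $T$ as the boundary of $D^2\times S^1\times\cdots\times S^1$ with any spin structure.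

**Lemma 2.** Let $\varepsilon$ be the character of a spin structure on $T$ relative to the translation-invariant framings. The spin structure is Lie if $\varepsilon=1$ and bounding if $\varepsilon\neq1$.

*Proof.* The first case is the definition. For the second we compute what the solid torus induces on its boundary. On $D^2\times(\mathbb R/\mathbb Z)^{n-2}$ take a spin structure, with character $\delta$ relative to the constant frame $(\partial_x,\partial_y,\partial_{\theta_2},\dots,\partial_{\theta_{n-1}})$. On the boundary, the adapted frame is (outward normal, unit tangent of $\partial D^2$, $\partial_{\theta_2},\dots$), and dropping the normal gives an invariant framing of the boundary torus. Along a $\theta_i$-circle, the adapted frame is a constant rotation of the constant frame, so the induced character is $\delta$ there. Along $\partial D^2$, the constant frame lifts to a closed loop, since $\partial D^2$ bounds a disk. The adapted frame is the constant frame multiplied by one full rotation in the first two coordinates. This is a nontrivial loop in $SO(n)$, $n\ge3$, so its lift to $\mathrm{Spin}(n)$ changes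 sign, and the adapted frame does not lift to a closed loop. The induced character is $-1$ on $\partial D^2$.

Now let $\varepsilon\ne1$. Choose a basis $g_1,\dots,g_{n-1}$ of $P$ with $\varepsilon(g_1)=-1$, which is possible since some element of any basis has sign $-1$, and replace $g_i$ by $g_i+g_1$ whenever $i\ge2$ and $\varepsilon(g_i)=-1$. Then $\varepsilon(g_i)=1$ for $i\ge2$. Replacing $g_2$ by $-g_2$ if necessary, the linear identification of $T$ with the boundary torus that takes $g_1$ to $\partial D^2$ and $g_i$ to the $\theta_i$-circle preserves orientation. It carries constant framings to constant framings, and it carries $\varepsilon$ to the character induced by the spin structure with $\delta=1$. So the spin structure on $T$ is bounding. $\square$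

The proof also shows that every spin structure on the solid torus induces a nontrivial character, so the two types are disjoint. On $T^2$, for instance, there are four spin structures: one Lie, and three bounding ones that are permuted by $GL_2(\mathbb Z)$.

**The problem.** A *cusped hyperbolic $n$-manifold* is a connected, complete, non-compact hyperbolic $n$-manifold of finite volume. Outside a compact part it consists of finitely many cusps, each a product of a ray with a flat $(n-1)$-manifold, the cusp cross-section. Suppose the manifold is orientable and all cross-sections are tori. Then a spin structure on it is Lie or bounding on each cusp. It is known that for $3\le n\le8$ there are such manifolds with a spin structure that is bounding on every cusp. Bruno Martelli and Alan W. Reid, in "The Dirac operator on cusped hyperbolic manifolds", arXiv:2212.06811 (2022), ask the question for $n\ge9$: is there a cusped orientable hyperbolic $n$-manifold with all cusp cross-sections tori and with a spin structure that restricts to the bounding one on every cross-section? The answer is yes for every $n\ge9$, and the construction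 works for every $n\ge 3$.

**Theorem A.** For every $n\ge 3$ there is an explicit congruence arithmetic, connected, orientable, complete, finite-volume, non-compact hyperbolic $n$-manifold $M$, all of whose cusp cross-sections are $(n-1)$-tori, admitting a spin structure that restricts to the bounding spin structure on every cusp cross-section (and another one restricting to the Lie spin structure on every cusp cross-section).

Two subgroups of a group are *commensurable* if their intersection has finite index in both; for example, $O'(L)$ is commensurable with each of its congruence subgroups $\{h\equiv1\bmod k\}$.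

**Theorem B.** Let $n\ge 3$ and let $q$ be an integral quadratic form of signature $(n,1)$ on $L=\mathbb Z^{n+1}$. Let $M_0=\Lambda_0\backslash\mathbb H^n$ be any non-compact finite-volume hyperbolic $n$-manifold such that, after conjugation by an isometry, $\Lambda_0$ is commensurable with the group $O'(L)$ of isometries of $(L,q)$ preserving a sheet of $\{q=-1\}$. Then $M_0$ has a finite cover $M$ that is orientable, has only torus cusps, and has a spin structure that is bounding on every cusp cross-section (and another that is Lie on every cusp cross-section). In particular, for each $n\ge3$ there are infinitely many pairwise non-homeomorphic manifolds as in the question.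

**Why choosing cusp by cusp is not enough.** Suppose $M$ has a spin structure that is Lie on every cusp $T_1,\dots,T_k$. Twisting by $\chi\in H^1(M;\mathbb F_2)$ makes $T_i$ bounding unless $\chi$ lies in the subspace $K_i$ of classes that vanish on $T_i$. Even if every $K_i$ is a proper subspace, their union can be everything: $\mathbb F_2^2$ is the union of its three lines. So fixing each cusp separately says nothing as soon as there are three cusps. Passing to a cover does not help by itself. If the group of a cusp upstairs lies in $\ker\varepsilon$, then a bounding structure downstairs pulls back to a Lie one. What is needed is a single formula that works at all isotropic vectors simultaneously, which is what Lemma 1 provides.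

It remains to build the Lie structure and to prove that twisting acts on the cusps as described. We do this for any integral form.

## 3. The elements $1+ve$ of the Clifford algebra

From here to the end of Section 4, $q:L=\mathbb Z^{n+1}\to\mathbb Z$ is any integral quadratic form of signature $(n,1)$, $n\ge3$, and $b$ is its polarization as before. Put $V=L\otimes\mathbb Q$, $V_{\mathbb R}=L\otimes\mathbb R$, and let $\mathbb H^n$ be one sheet of $\{q=-1\}\subset V_{\mathbb R}$. Formula (3) and its properties hold for any such $q$ and any isotropic $e\in V_{\mathbb R}$, $v\in e^\perp$.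

**Clifford algebra.** $C(L)$ is generated by $L$ with relations $x^2=q(x)$, hence $xy+yx=b(x,y)$. It is free over $\mathbb Z$, with basis the ordered products of distinct elements of a basis of $L$; the products of even length span $C^+(L)$. Since $1$ and the basis of $L$ are among the basis elements, $1$ is primitive in $C^+(L)$, $C(L)\cap V=L$ and $kC(L)\cap L=kL$. Let $\bar{\ }$ be the anti-involution that reverses products.

*Example.* Let $q=xy$ on $\mathbb Z^2$ with basis $e,f$. Then $e^2=f^2=0$, $ef+fe=1$, and $C^+$ has basis $1,ef$ with $(ef)^2=e(1-ef)f=ef$. Reversal sends $ef$ to $fe=1-ef$. For real $a\ne0$ the element $g=a\,ef+a^{-1}fe$ satisfies $g\bar g=ef+fe=1$ and $ge\bar g=a^2e$. The elements for $a$ and $-a$ differ by sign and act in the same way.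

**The spin group.** For a field $F\supseteq\mathbb Q$ let
$$G(F)=\{g\in C^+(V_F)^\times:\ gV_Fg^{-1}=V_F,\ g\bar g=1\},\qquad \rho(g)x=gxg^{-1}=gx\bar g .$$
It is standard that $G(\mathbb R)=\mathrm{Spin}(n,1)$ is connected and that $\rho:G(\mathbb R)\to SO_0(n,1)$ is a double cover with kernel $\{\pm1\}$. The condition $g\bar g=1$ forces an even number of timelike vectors ($q<0$) in a factorization of $g$ into vectors, so $\rho(g)$ preserves the sheets.

**Integral points.** Let $G(\mathbb Z)=G(\mathbb Q)\cap C^+(L)$. It is a group because $g^{-1}=\bar g$. It is the stabilizer of the lattice $C^+(L)$ under left multiplication (a stabilizing $g$ satisfies $g=g\cdot1\in C^+(L)$; the converse is clear). So it is an arithmetic subgroup of $G$. It preserves $L$, because $gLg^{-1}\subset C(L)\cap V=L$. Put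
$$\Gamma(12)=\{g\in G(\mathbb Z): g\equiv1 \bmod 12\,C^+(L)\}.$$
This is the kernel of a homomorphism to the finite group $(C^+(L)/12C^+(L))^\times$, so it has finite index in $G(\mathbb Z)$. For $g\in\Gamma(12)$ and $x\in L$ we have $\rho(g)x-x=gx\bar g-x\in12C(L)\cap L=12L$. Thus $\rho(g)\equiv1\bmod12$.

**Lifting $u_v$.** Let $e\in V_{\mathbb R}$ be isotropic, $e\ne0$, and $v\in e^\perp$. Then $ev=-ve$, so $(ve)^2=-v^2e^2=0$. For $g=1+ve$ we get $\bar g=1+ev=1-ve=g^{-1}$. To find $\rho(g)$, compute
$$(ve)x=v\bigl(b(e,x)-xe\bigr)=b(e,x)v-\bigl(b(v,x)-xv\bigr)e=b(e,x)v-b(v,x)e+x(ve).$$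
Multiply on the right by $ve$ and use $eve=-ve^2=0$ and $(ve)^2=0$: $(ve)x(ve)=q(v)b(e,x)e$. Hence
$$\rho(1+ve)x=(1+ve)x(1-ve)=x+(ve)x-x(ve)-(ve)x(ve)=u_v(x). \tag{6}$$
In particular $1+ve\in G(\mathbb R)$. Since $ve\,v'e=-vv'e^2=0$, we have $(1+ve)(1+v'e)=1+(v+v')e$. Also $ve$ depends only on $v$ mod $\mathbb Re$, and $ve\neq0$ if $v\notin\mathbb Re$ (then $v,e$ extend to a basis and $ve$ is a basis element of the Clifford algebra). So
$$U_e=\{1+ve: v\in e^\perp\}\cong e^\perp/\mathbb Re\cong\mathbb R^{n-1}.$$
Finally, from (3), $(u_v-1)e=0$ and $(u_v-1)v=-2q(v)e$, so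
$$(u_v-1)^2x=-2q(v)\,b(e,x)\,e. \tag{7}$$

**Horospheres.** Choose $e'\in V_{\mathbb R}$ isotropic with $b(e,e')=1$, and let $W=\{e,e'\}^\perp$, which is positive definite. A horosphere $S$ based at $\mathbb Re$ is the set of $x\in\mathbb H^n$ with $b(e,x)=\beta$ for a fixed admissible $\beta\ne0$. Writing $x=\alpha e+\beta e'+w$ with $w\in W$, the condition $q(x)=\alpha\beta+q(w)=-1$ determines $\alpha$, so $S$ is parametrized by $w\in W$. A tangent vector is $\dot w+\dot\alpha e$, of length $q(\dot w)$ squared, so $S$ is Euclidean. For $v\in W$, $u_v$ sends the point with parameter $w$ to the one with parameter $w+\beta v$. So $\rho(U_e)$ is the group of translations of $S$, and it is simply transitive on $S$. Note that $S$ spans $V_{\mathbb R}$, so an isometry is determined by its restriction to $S$.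

## 4. Cusp groups and spin structures for subgroups of $\Gamma(12)$

Recall the following textbook facts. *Minkowski:* a finite-order element of $GL_N(\mathbb Z)$ congruent to $1$ mod $k$, $k\ge3$, is trivial. *Borel–Harish-Chandra:* an arithmetic subgroup of a semisimple group over $\mathbb Q$ is a lattice. *Bieberbach:* a discrete cocompact group of isometries of $\mathbb E^k$ contains a lattice of translations with finite index. *Cusps:* for a torsion-free lattice $\Lambda$ in $SO_0(n,1)$, each cusp of $\Lambda\backslash\mathbb H^n$ corresponds to an isotropic line $\xi$, up to $\Lambda$, whose stabilizer acts discretely and cocompactly on each horosphere $S$ based at $\xi$; the cross-section is the quotient of $S$ by the stabilizer.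

**Proposition 3.** Let $\Gamma$ be a finite-index subgroup of $\Gamma(12)$ and $\Lambda=\rho(\Gamma)$.

1. $\rho|_\Gamma$ is injective, $\Lambda$ is a torsion-free lattice in $SO_0(n,1)$, and $M=\Lambda\backslash\mathbb H^n$ is a connected complete oriented hyperbolic manifold of finite volume.
2. Every cusp of $M$ is based at a line $\mathbb Re$ with $e\in L$ primitive and $q(e)=0$. Its group $P_e=\mathrm{Stab}_\Lambda(\mathbb Re)$ consists of elements $u_v$, the cusp cross-section is an $(n-1)$-torus, and the unique lift to $\Gamma$ of $u_v\in P_e$ is $1+ve$.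
3. For a homomorphism $\chi:\Gamma\to\{\pm1\}$, the map $s_\chi(\rho(g))=\chi(g)g$ defines a spin structure $\sigma_\chi$ on $M$. Its restriction to the cusp cross-section at $e$ is Lie if $\chi|_{\Gamma\cap U_e}$ is trivial, and bounding otherwise.

**Proof of 1.** Since $1$ is primitive in $C^+(L)$, $-2\notin12C^+(L)$, so $-1\notin\Gamma(12)$ and $\rho|_\Gamma$ is injective. Elements of $\Lambda$ are congruent to $1$ mod $12$ on $L$, so $\Lambda$ is torsion-free by Minkowski. It is a lattice by Borel–Harish-Chandra. A torsion-free discrete group acts freely and properly discontinuously on $\mathbb H^n$, and $SO_0(n,1)$ preserves orientation.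

**Proof of 2.**

**Step 1: the line of a cusp is rational.** Let $\xi=\mathbb Re_0$ be the line of a cusp. By Bieberbach its stabilizer contains a nontrivial translation of a horosphere based at $\xi$. An isometry is determined on the horosphere, so this element is $u=u_v$ for some $v\in e_0^\perp$, and we may take $v$ in a positive definite complement of $\mathbb Re_0$ in $e_0^\perp$. Then $q(v)>0$, and by (7) the image of $(u-1)^2$ is exactly $\xi$. As $u$ preserves $L$, this is a rational endomorphism, so $\xi$ is rational: $\xi=\mathbb Re$ with $e\in L$ primitive, $q(e)=0$.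

**Step 2: every $h\in P_e$ fixes $e$ and acts trivially on $e^\perp/\mathbb Re$.** This excludes rotational parts. As $h$ is an automorphism of $L$ and $e$ is primitive, $he=\pm e$, and $h\equiv1$ mod $12$ excludes $he=-e$. The lattice $L\cap e^\perp$ is saturated in $L$ (the quotient is torsion-free), so $12L\cap e^\perp=12(L\cap e^\perp)$, and $h$ is congruent to $1$ mod 12 on $L\cap e^\perp$. Hence the same holds on $(L\cap e^\perp)/\mathbb Ze$, which is a lattice because $e$ is primitive. The form induced by $q$ on it is positive definite, so its isometry group is finite, and $h$ acts on it with finite order. By Minkowski $h$ acts trivially.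

**Step 3: $h$ is some $u_v$.** With $e'$ and $W$ as in Section 3, Step 2 gives $hw=w+\lambda(w)e$ for $w\in W$. Also $he'=e'+v+ce$ with $v\in W$; the coefficient of $e'$ is $1$ because $b(he',e)=b(he',he)=1$. From $0=b(hw,he')=b(w,v)+\lambda(w)$ we get $\lambda(w)=-b(v,w)$. From $0=q(he')=q(v)+c$ we get $c=-q(v)$. By (3), $u_v$ takes the same values on $e$, on $W$ and on $e'$. So $h=u_v$. Hence $P_e$ is a discrete cocompact group of translations of the horosphere, and the cross-section is an $(n-1)$-torus.

**Step 4: the sign of the lift.** This step produces the Lie structure. Let $g\in\Gamma$ with $\rho(g)=u_v$. By (6), $g=\pm(1+ve)$. If $g=-(1+ve)$, then $(g+1)^2=(ve)^2=0$. But $g+1\in2+12C^+(L)$, so $(g+1)^2\equiv4\bmod12C^+(L)$, and $4\notin12C^+(L)$ because $1$ is primitive. This is a contradiction, so $g=1+ve$.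

**Proof of 3.**

**Step 1: lifts of $\Lambda$ are spin structures.** Fix a cusp $e$, a horosphere $S$ based at $e$, a point $p\in S$ and a positive orthonormal frame $F_0=(f_1,\dots,f_n)$ at $p$ with $f_1\perp S$ pointing into the cusp. The map $h\mapsto hF_0$ identifies $SO_0(n,1)$ with the oriented frame bundle of $\mathbb H^n$, and $G(\mathbb R)\to SO_0(n,1)$ is the spin structure of $\mathbb H^n$. If $s:\Lambda\to G(\mathbb R)$ is a homomorphism with $\rho\circ s=\mathrm{id}$, then $s(\Lambda)$ acts by left multiplication over the action of $\Lambda$ on frames. So $s(\Lambda)\backslash G(\mathbb R)\to\Lambda\backslash SO_0(n,1)$ is a spin structure on $M$. Since $\rho|_\Gamma$ is injective and signs are central, $s_\chi$ is well defined and is such a homomorphism.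

**Step 2: restriction to $S$.** The elements of $\rho(U_e)$ preserve $S$ and its unit normal field. So the frames along $S$ whose first vector is the normal in the direction of $f_1$ correspond to $\rho(U_e)\cdot SO(n-1)$, where $SO(n-1)$ fixes $p$ and $f_1$. Its preimage in $G(\mathbb R)$ is $U_e\cdot\mathrm{Spin}(n-1)$. The product map from $U_e\times\mathrm{Spin}(n-1)$ is bijective onto it: an element of $U_e\cap\mathrm{Spin}(n-1)$ fixes $p$, so it is $1$ by simple transitivity. Hence the induced spin structure on $S$ is $U_e\times\mathrm{Spin}(n-1)$, the trivial one relative to the translation-invariant framing.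

**Step 3: restriction to the torus.** By part 2, $s_\chi(u_v)=\varepsilon(u_v)(1+ve)$ with $\varepsilon(u_v)=\chi(1+ve)$, and $P_e=\rho(\Gamma\cap U_e)$. So the induced spin structure on $T=P_e\backslash S$ is the quotient of $U_e\times\mathrm{Spin}(n-1)$ by
$$(u',k)\mapsto\bigl((1+ve)u',\ \varepsilon(u_v)k\bigr).$$
That is, its character relative to the invariant framing of $T$ is $\varepsilon$. By Lemma 2 it is Lie if $\varepsilon=1$ and bounding otherwise, and $\varepsilon=1$ means that $\chi$ is trivial on $\Gamma\cap U_e$. $\square$

*Illustration for $n=3$.* Here $G(\mathbb R)\cong SL_2(\mathbb C)$. Elements of $U_e$ map to parabolic elements of $PSL_2(\mathbb C)$ or to $1$, so they have trace $\pm2$. As $U_e$ is connected and contains $1$, the trace is $2$. So the structure at a cusp is Lie exactly when all elements of its group lift with trace $2$, and bounding exactly when some lift has trace $-2$.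

Proposition 3 leaves us with the following task: *find $\Gamma$ and $\chi:\Gamma\to\{\pm1\}$ such that $\chi|_{\Gamma\cap U_e}\ne1$ for every primitive isotropic $e\in L$.* Then $\sigma_\chi$ is bounding on every cusp, and $\sigma_1$ (trivial character) is Lie on every cusp.

## 5. Proof of Theorem A: the group $\Gamma(12)$ of the form (1)

Take $q$ as in (1), $\Gamma=\Gamma(12)$, and $D$ as in Lemma 1. For $g\in\Gamma$ we have $\rho(g)\in O'(L)$ and $\rho(g)\equiv1\bmod12$, in particular mod $4$. So
$$\chi(g)=\mathrm{sgn}_D(\rho(g))=(-1)^{\varphi_D(\bar B(\rho(g)))}$$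
is a homomorphism $\Gamma\to\{\pm1\}$.

**Step 1: $\chi$ is nontrivial on every cusp group.** Let $e\in L$ be primitive isotropic, and let $v\in L\cap e^\perp$ be as in Lemma 1. Then $1+12ve\in G(\mathbb Q)\cap C^+(L)$ is congruent to $1$ mod $12$, so it lies in $\Gamma\cap U_e$. By (6) its image under $\rho$ is $u_{12v}$, so $\chi(1+12ve)=-1$.

**Step 2: the manifold.** Let $M=\rho(\Gamma)\backslash\mathbb H^n$. Since $\Gamma(12)$ is a principal congruence subgroup of the arithmetic group $G(\mathbb Z)$, $M$ is congruence arithmetic. By Proposition 3 it is connected, complete, oriented, of finite volume, with only torus cusps, and $\sigma_\chi$ is bounding on every cusp while $\sigma_1$ is Lie on every cusp.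

**Step 3: $M$ is not compact.** The $x_1$-basis vector $e$ is isotropic and primitive. By Step 1 there is $v\in L\cap e^\perp$ with $\chi(1+12ve)=-1$, so $1+12ve\ne1$ and $\rho(1+12ve)\in\rho(\Gamma)$ is parabolic. A closed hyperbolic manifold has no parabolic deck transformations. $\blacksquare$

This answers the question: such a manifold exists for every $n\ge9$.

## 6. Skew maps over $\mathbb Q_2$ without isotropic eigenvectors

For Theorem B the form is arbitrary, and the sign of Section 1 can be blind. Take $q=-x_0^2+x_1^2+\dots+x_n^2$. Then $b$ is even, and the computation (4) gives $\bar B(u_{12v})=0$ for all $e,v$. So every sign that factors through $\bar B$ is $+1$ on all these elements. The information sits at a deeper power of 2, and we need one depth that serves the infinitely many vectors $e$.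

The structure to keep is this. In Section 1, $\omega(\bar v,\bar e)=\bar b(\bar v,A\bar e)$ with $A(\bar e_X,\bar e_Y)=(D\bar e_X,D^T\bar e_Y)$, and the only obstruction was an eigenvector of $A$. We now build such an $A$ over $\mathbb Q_2$. Put $V_2=V\otimes\mathbb Q_2$, $L_2=L\otimes\mathbb Z_2$, and let $\nu$ be the 2-adic valuation. A quadratic space is *anisotropic* if $q(x)=0$ only for $x=0$. Write $\langle a_1,\dots,a_k\rangle$ for $\sum a_ix_i^2$. A plane $\langle a,a'\rangle$ is isotropic if and only if $-aa'$ is a square. Recall that $\mathbb Q_2^\times$ has eight square classes, and a unit is a square if and only if it is $1$ mod $8$; in particular $-1$ is not a square.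

**Lemma 4.** There is $A\in\mathrm{End}(V_2)$ with $b(Ax,y)=-b(x,Ay)$ having no isotropic eigenvector in $V_2$.

**Step 1: every nondegenerate space of dimension $\ge3$ over $\mathbb Q_2$ contains an anisotropic plane.** Diagonalize as $\langle a_1,a_2,a_3,\dots\rangle$. If $\langle a_1,a_2\rangle$, $\langle a_1,a_3\rangle$, $\langle a_2,a_3\rangle$ were all isotropic, then $-a_1a_2$, $-a_1a_3$, $-a_2a_3$ would be squares. The product of the first two shows that $a_2a_3$ is a square, and together with the third, $-1$ would be a square, which is false.

**Step 2: $V_2$ is an orthogonal sum of anisotropic planes and one anisotropic space $W$ (possibly $0$).** Split off anisotropic planes by Step 1. If $n+1$ is odd, we reach dimension $1$ and take $W$ to be this line. If $n+1$ is even, we stop at dimension $4$. If the 4-dimensional space is anisotropic, it is $W$. Otherwise it splits off a hyperbolic plane, and a hyperbolic plane is $\cong\langle c,-c\rangle$ for every $c\in\mathbb Q_2^\times$. So the space is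
$$\langle c,-c\rangle\perp\langle a',b'\rangle\ \cong\ \langle c,a'\rangle\perp\langle -c,b'\rangle .$$
Both planes on the right are anisotropic if $-ca'$ and $cb'$ are non-squares, that is, if $c$ avoids two of the eight square classes. Then $W=0$.

**Step 3: the map $A$.** On an anisotropic plane with orthogonal basis $p_1,p_2$, put $\alpha=b(p_1,p_1)$, $\beta=b(p_2,p_2)$ and $Jp_1=\alpha p_2$, $Jp_2=-\beta p_1$. Then $b(Jp_1,p_2)=\alpha\beta=-b(p_1,Jp_2)$ and $b(Jp_i,p_i)=0$, so $J$ is skew. Also $J^2=-\alpha\beta$, a non-square because the plane is anisotropic. So $J$ has no eigenvalue in $\mathbb Q_2$. Let $A$ be the sum of these $J$'s and $0$ on $W$. An eigenvector of $A$ has zero component in each plane, so it lies in $W$ and is not isotropic. $\square$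

*Why the regrouping in Step 2 is needed.* On a hyperbolic plane, with isotropic basis $e,f$ and $b(e,f)=1$, skewness gives $b(Ae,e)=0$, so $Ae$ is a multiple of $e$. Every skew map preserving such a summand has an isotropic eigenvector. For the form (1) with $n=3$, the plane $x^2+xy+y^2$ has orthogonal basis $p_1=(1,0)$, $p_2=(1,-2)$ with $q(p_1)=1$, $q(p_2)=3$. So $V_2\cong\langle c,-c\rangle\perp\langle1,3\rangle$. With $c=1$ this is $\langle1,1\rangle\perp\langle-1,3\rangle$, where both planes are anisotropic because $-1$ and $3$ are non-squares in $\mathbb Q_2$.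

**The functional.** Fix such an $A$, multiplied by a power of $2$ so that $AL_2\subset L_2$ (this keeps it skew and without isotropic eigenvectors). Put
$$\varphi(Y)=-\tfrac12\mathrm{tr}(AY),\qquad Y\in\mathrm{End}(V_2),$$
so $\varphi(\mathrm{End}(L_2))\subset\frac12\mathbb Z_2$. Let $e\in L$ be isotropic, $v\in L\cap e^\perp$ and $t\in\mathbb Z$. The trace of $x\mapsto\ell(x)y$ is $\ell(y)$, so
$$\mathrm{tr}(A\circ b(e,\cdot)v)=b(e,Av)=-b(v,Ae),\qquad \mathrm{tr}(A\circ b(v,\cdot)e)=b(v,Ae),$$
$$\mathrm{tr}(A\circ b(e,\cdot)e)=b(e,Ae)=0,$$
the last by skewness. By (6) and (3), $\rho(1+tve)-1=t\,b(e,\cdot)v-t\,b(v,\cdot)e-t^2q(v)b(e,\cdot)e$. Hence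
$$\varphi(\rho(1+tve)-1)=-\tfrac12\bigl(-t\,b(v,Ae)-t\,b(v,Ae)\bigr)=t\,b(v,Ae). \tag{8}$$

**Lemma 5 (uniform bound).** There is an integer $c\ge0$ such that for each primitive isotropic $e\in L$,
$$0\le j_e:=\min\{\nu(b(v,Ae)):v\in L\cap e^\perp\}\le c .$$

**Step 1: a local bound over $\mathbb Z_2$.** The set $Q=\{e\in L_2\setminus2L_2:q(e)=0\}$ is compact and contains all primitive isotropic $e\in L$. Let $e\in Q$. As $e$ is isotropic, it is not an eigenvector of $A$, so $Ae\notin\mathbb Q_2e=(e^\perp)^\perp$. Hence there is $v\in V_2$ with $b(v,e)=0$ and $b(v,Ae)\neq0$, and after scaling $v\in2L_2$. Take $w\in V_2$ with $b(w,e)=1$. For $e'\in Q$ near $e$, $b(w,e')\ne0$; put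
$$v'=v-\frac{b(v,e')}{b(w,e')}\,w .$$
Then $b(v',e')=0$, and $v'\to v$ as $e'\to e$. So for $e'$ close to $e$ we have $v'\in L_2$, since $L_2$ is open, and $\nu(b(v',Ae'))=\nu(b(v,Ae))$, since $\nu$ is locally constant away from $0$.

**Step 2: compactness.** Finitely many of these neighborhoods cover $Q$. So there is $c\ge0$ such that each $e\in Q$ has some $v\in L_2\cap e^\perp$ with $\nu(b(v,Ae))\le c$. (If $Q$ is empty, take $c=0$.)

**Step 3: from $L_2$ to $L$.** For $e\in L$, $L_2\cap e^\perp=(L\cap e^\perp)\otimes\mathbb Z_2$, as the kernel of an integral functional, so $L\cap e^\perp$ is dense in $L_2\cap e^\perp$. Approximating $v$ closely enough does not change $\nu(b(v,Ae))$. So $j_e\le c$. Finally $j_e\ge0$ because $b$ is integral and $AL_2\subset L_2$. $\square$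

## 7. Proof of Theorem B: a character at a uniform 2-adic depth

Conjugate so that $\Lambda_0$ is commensurable with $O'(L)$. Let $A$, $\varphi$, $c$ be as in Section 6.

**Step 1: a common finite-index subgroup.** We want a group inside $\Gamma(12)$ whose image is in $\Lambda_0$. The group $\rho(\Gamma(12))$ is a lattice contained in the discrete group $O'(L)$, so it has finite index in it, and is commensurable with $\Lambda_0$. Thus $\Gamma_1=\Gamma(12)\cap\rho^{-1}(\Lambda_0)$ has finite index in $\Gamma(12)$, and $\rho(\Gamma_1)=\rho(\Gamma(12))\cap\Lambda_0$ has finite index in $\Lambda_0$. Choose $N\ge1$ with $g^N\in\Gamma_1$ for all $g\in\Gamma(12)$, for example $N=[\Gamma(12):\Gamma_1]!$.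

**Step 2: the depths.** We fix a level $2^r$ at which $\varphi(\rho(g)-1)$ becomes additive to the precision needed, and a depth $s$ at which we read off a bit. Write $12N=2^dt'$ with $t'$ odd, and put
$$r=\max(d,c+2),\qquad s=c+r,\qquad\text{so}\quad s+1\le2r-1 .$$

**Step 3: the homomorphism.** Let $\Gamma_1(2^r)=\{g\in\Gamma_1:\rho(g)\equiv1\bmod2^r\mathrm{End}(L)\}$, of finite index in $\Gamma_1$. For $g,h\in\Gamma_1(2^r)$,
$$\rho(gh)-1=(\rho(g)-1)+(\rho(h)-1)+Y,\qquad Y=(\rho(g)-1)(\rho(h)-1)\in2^{2r}\mathrm{End}(L),$$
and $\varphi(Y)\in2^{2r-1}\mathbb Z_2\subset2^{s+1}\mathbb Z_2$. So $g\mapsto\varphi(\rho(g)-1)$ is a homomorphism $\Gamma_1(2^r)\to\mathbb Q_2/2^{s+1}\mathbb Z_2$. Its image lies in $2^{r-1}\mathbb Z_2/2^{s+1}\mathbb Z_2$, hence is finite.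

**Step 4: the group and the character.** Let $\Gamma_2$ be the preimage of $2^s\mathbb Z_2/2^{s+1}\mathbb Z_2\cong\mathbb Z/2$. It has finite index in $\Gamma_1(2^r)$, hence in $\Gamma(12)$. On $\Gamma_2$ we obtain a character $\chi:\Gamma_2\to\{\pm1\}$ with $\chi(g)=-1$ if and only if $\nu(\varphi(\rho(g)-1))=s$.

**Step 5: $\chi$ is nontrivial at every $e$.** Let $e\in L$ be primitive isotropic. Choose $v\in L\cap e^\perp$ with $\nu(b(v,Ae))=j_e\le c$, and put $t=2^{s-j_e}t'$. Since $s-j_e\ge s-c=r\ge d$, both $12N=2^dt'$ and $2^r$ divide $t$. Put $g=1+tve$. We check that $g\in\Gamma_2$ and $\chi(g)=-1$.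

* $g=(1+12ve)^{t/12}$ with $1+12ve\in\Gamma(12)$ and $N$ dividing $t/12$, so $g\in\Gamma_1$.
* By (3) and (6), $\rho(g)-1$ is divisible by $t$, so $\rho(g)\equiv1\bmod2^r$ and $g\in\Gamma_1(2^r)$.
* By (8), $\nu(\varphi(\rho(g)-1))=\nu(t)+j_e=s$.

So $g\in\Gamma_2\cap U_e$ and $\chi(g)=-1$. The factor $2^{s-j_e}$ compensates for the different valuations $j_e$; the bound $j_e\le c$ is what keeps $t$ divisible by $12N$ and $2^r$ for all $e$ with the same $r$ and $s$.

**Step 6: the cover.** By Proposition 3 applied to $\Gamma_2$, the manifold $M=\rho(\Gamma_2)\backslash\mathbb H^n$ is orientable and has only torus cusps, $\sigma_\chi$ is bounding on every cusp, and $\sigma_1$ is Lie on every cusp. As $\rho(\Gamma_2)$ has finite index in $\rho(\Gamma_1)$, hence in $\Lambda_0$, $M$ is a finite cover of the non-compact finite-volume manifold $M_0$. So it is non-compact of finite volume.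

**Step 7: infinitely many examples in each dimension $n\ge3$.** Let $M_0$ be the manifold of Theorem A. Its group is $\rho(\Gamma(12))$ for the form (1), which has finite index in $O'(L)$, so $M_0$ and all its finite covers satisfy the hypothesis of Theorem B. Since $\pi_1(M_0)$ is infinite and residually finite, $M_0$ has finite covers of arbitrarily large degree. Applying Steps 1 to 6 to these covers yields examples whose volumes are unbounded. By Mostow–Prasad rigidity ($n\ge3$), volume is a homeomorphism invariant of these manifolds. So there are infinitely many pairwise non-homeomorphic ones. $\blacksquare$
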